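
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}

\title{Covering Aronszajn-null sets one direction at a time}


\begin{abstract}
Let $X$ be an infinite-dimensional separable real Banach space. For a nonzero vector $x$ let
$\mathcal A(x)$ be the family of Borel sets that every line parallel to $x$ meets in a set of
length zero. A Borel set is Aronszajn-null if, for every sequence $(x_n)$ of nonzero vectors with
dense range, it is covered by sets $B_n\in\mathcal A(x_n)$. In the associated game, one player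
reveals the vectors $x_n$ one at a time, and the other must name $B_n$ at once, without knowing
the later vectors. We show that this costs nothing: the second player has a winning strategy on
every Borel Aronszajn-null set. Hence the game is determined on all Borel sets, and a conjecture
from a paper of Duda and Tsaban is false for every $X$. The result extends to analytic sets and to
analytic families of admissible sequences in place of the sequences with dense range.
\end{abstract}

\section{The question and the answer}

\subsection{Null sets and a game}

Let $X$ be a separable real Banach space, $X\neq\{0\}$, and write $X^*=X\setminus\{0\}$ and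
$\mathbb N=\{1,2,\dots\}$. For $x\in X^*$ let $\mathcal A(x)$ be the family of Borel sets
$B\subseteq X$ such that for every $a\in X$ the set $\{t\in\mathbb R: a+tx\in B\}$ has Lebesgue
measure zero. Each $\mathcal A(x)$ contains $\emptyset$ and is closed under Borel subsets and
countable unions.

A Borel set $A\subseteq X$ is \emph{Aronszajn-null} if for every sequence $(x_n)$ in $X^*$ whose
range $\{x_n:n\in\mathbb N\}$ is dense in $X$ there are $B_n\in\mathcal A(x_n)$ with
$A\subseteq\bigcup_nB_n$. Let $\mathcal A$ be the family of these sets. The definition allows the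
whole decomposition to depend on the whole sequence. In particular, $B_1$ may be chosen with
knowledge of $x_2,x_3,\dots$. The following game takes this knowledge away.

For a Borel set $A\subseteq X$, the game $\mathsf G(\mathcal A)$ on $A$ is played by $\mathbf I$
and $\mathbf{II}$ in innings $n=1,2,\dots$. In the $n$th inning $\mathbf I$ plays a vector
$x_n\in X^*$, and $\mathbf{II}$ answers with a set $A_n\in\mathcal A(x_n)$. Player $\mathbf I$ wins
the play if $\{x_n:n\in\mathbb N\}$ is dense in $X$ and $A\not\subseteq\bigcup_nA_n$. Otherwise
$\mathbf{II}$ wins. A strategy for a player prescribes each of that player's moves as a function of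
the preceding moves. It is winning if the player wins every play in which it is followed.

The game appears in Duda and Tsaban \cite{DT}. To place it, call a Borel set $A$
\emph{directionally-porous} if there are $\rho>0$ and $v\in X^*$ such that for all $a\in A$ and
$\epsilon>0$ there is $x\in a+\mathbb Rv$ with $0<\|x-a\|<\epsilon$ for which $A$ misses the open
ball of radius $\rho\|x-a\|$ about $x$. Countable unions of such sets are called
\emph{$\sigma$-directionally-porous}. For infinite-dimensional $X$ and Borel $A$ one has the known
implications
\begin{align*}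
A\text{ is $\sigma$-directionally-porous}
&\Longrightarrow \mathbf{II}\text{ has a winning strategy in $\mathsf G(\mathcal A)$ on }A\\
&\Longrightarrow \mathbf I\text{ has no winning strategy in $\mathsf G(\mathcal A)$ on }A
\Longrightarrow A\in\mathcal A .
\end{align*}
The conjecture from \cite{DT} that we study says that the second of these four properties is
strictly stronger than the last:
\emph{for every infinite-dimensional separable real Banach space $X$ there is a Borel
Aronszajn-null set on which $\mathbf{II}$ has no winning strategy.}

\subsection{What one would guess}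

On the line the question is empty: for $X=\mathbb R$ every $\mathcal A(x)$ is the family of all
Borel Lebesgue null sets, and $\mathbf{II}$ can cover a null set in the first inning. The plane is
the first case in which something happens.

\begin{example}\label{ex:plane}
Let $X=\mathbb R^2$. By Fubini's theorem, every set in any $\mathcal A(x)$ is Lebesgue null, so
every set in $\mathcal A$ is null. Conversely, let $N$ be a Borel null set. We show that
$\mathbf{II}$ wins on $N$.

When $\mathbf I$ plays $x_1$, let $\mathbf{II}$ answer with the set $N_1$ of those points of $N$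
whose line parallel to $x_1$ meets $N$ in a set of length zero. This set is Borel by Tonelli's
theorem. It is in $\mathcal A(x_1)$, since a line parallel to $x_1$ meets it either not at all or in
a set of length zero. The rest $N\setminus N_1$ lies on those lines parallel to $x_1$ that meet
$N$ in positive length. By Fubini, these lines form a null family. A line \emph{not} parallel to
$x_1$ meets each of them in exactly one point, so it meets $N\setminus N_1$ in a set of length zero.
Player $\mathbf{II}$ answers $\emptyset$ until the first $x_m$ not parallel to $x_1$ and then plays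
$N\setminus N_1$. If the range of $(x_n)$ is dense, such an $m$ exists, and $\mathbf{II}$ has covered
$N$.
\end{example}

Here $\mathbf{II}$ peels off a part of the set in the direction just announced and is left with
something thinner. In infinite dimension there is no evident reason for this peeling to end, and one
would guess that $\mathbf{II}$ really needs to know the future directions in order to distribute the
set among them. This guess is wrong.

\subsection{Results}

Let $\lambda$ be Lebesgue measure on $[0,1]$, $\lambda^n$ its $n$th power (with $\lambda^0$ the unit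
mass at a point), and $P=\lambda^{\mathbb N}$ the product measure on $[0,1]^{\mathbb N}$.

\begin{theorem}\label{thm:main}
Let $X$ be an infinite-dimensional separable real Banach space and let $A\subseteq X$ be Borel. The
following are equivalent.
\begin{enumerate}
\item[(1)] $\mathbf{II}$ has a winning strategy in $\mathsf G(\mathcal A)$ on $A$.
\item[(2)] $\mathbf I$ has no winning strategy in $\mathsf G(\mathcal A)$ on $A$.
\item[(3)] $A\in\mathcal A$.
\item[(4)] $P\{t:p+\sum_nc_nt_nx_n\in A\}=0$ for all $p\in X$, all sequences $(x_n)$ in $X^*$ with
dense range, and all $c_n>0$ with $\sum_nc_n\|x_n\|<\infty$.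
\end{enumerate}
\end{theorem}

So the conjecture fails for every $X$: the last two implications in the list above are
equivalences. In particular $\mathsf G(\mathcal A)$ is determined on every Borel set, meaning that
one of the players has a winning strategy. Condition (4) says that $A$ is null for the
distribution of a random point of each infinite-dimensional ``cube'' with corner $p$ and edges
$c_nx_n$.

The method does not depend on what is special about dense sequences. For
$Y\subseteq(X^*)^{\mathbb N}$ and $A\subseteq X$ let $\mathsf G_Y$ on $A$ be the game with the same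
moves as $\mathsf G(\mathcal A)$, in which $\mathbf I$ wins iff $(x_n)\in Y$ and
$A\not\subseteq\bigcup_nA_n$. The original game is the case in which $Y$ is the set
\[
Y_{\mathrm d}=\{(x_n)\in(X^*)^{\mathbb N}:\{x_n:n\in\mathbb N\}\text{ is dense in }X\}
=\bigcap_{k}\bigcup_{n}\{(x_j)\in(X^*)^{\mathbb N}: x_n\in U_k\},
\]
where $(U_k)_{k\ge1}$ is a countable base of nonempty open sets. It is a $G_\delta$ set. A set in a
Polish space $Z$ is \emph{analytic} if it is the projection of a closed subset of
$Z\times\mathbb N^{\mathbb N}$. Borel sets are analytic.

\begin{theorem}\label{thm:general}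
Let $X\ne\{0\}$ be a separable real Banach space, and let $Y\subseteq(X^*)^{\mathbb N}$ and
$A\subseteq X$ be analytic (for example, both Borel). The following are equivalent; in particular,
$\mathsf G_Y$ on $A$ is determined.
\begin{enumerate}
\item[(i)] $\mathbf{II}$ has a winning strategy in $\mathsf G_Y$ on $A$.
\item[(ii)] $\mathbf I$ has no winning strategy in $\mathsf G_Y$ on $A$.
\item[(iii)] For every $(x_n)\in Y$ there are $B_n\in\mathcal A(x_n)$ with $A\subseteq\bigcup_nB_n$.
\item[(iv)] $P\{t:p+\sum_nc_nt_nx_n\in A\}=0$ whenever $(x_n)\in Y$, $p\in X$, $c_n>0$ and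
$\sum_nc_n\|x_n\|<\infty$.
\end{enumerate}
For Borel $A$ this holds, more generally, for every $Y$ of the form
\begin{equation}\label{eq:R}
Y=\{(x_n):\exists k\in\mathbb N^{\mathbb N}\ \forall n\ge1\ \ (x_1,k_1,\dots,x_n,k_n)\in R\},
\end{equation}
where $R$ is an arbitrary set of finite sequences. In this case, if \textup{(i)} fails, then there
are $(x_n)\in Y$, $p$ and $c_n$ as in \textup{(iv)} and a compact $K\subseteq A$ with
$P\{t:p+\sum_nc_nt_nx_n\in K\}\ge\frac12$, and $\mathbf I$ wins by playing this fixed sequence
$(x_n)$.
\end{theorem}

When $Y$ consists of one sequence, (iii) is Aronszajn's decomposition property for that sequence.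

\subsection{The idea}

Only (4)$\Rightarrow$(1) is difficult. The Borel sets on which $\mathbf{II}$ wins form a
$\sigma$-ideal $\mathcal J$: winning strategies on countably many sets are combined by taking unions
of the answers. Let $A\notin\mathcal J$. This hypothesis refers to all possible plays, while we need
a single sequence $(x_n)$ that violates (4). The link between the two is that smallness in the sense
of $\mathcal J$ can be compared with smallness in the sense of $\mathcal A(x)$ for one well-chosen
$x$: there is an $x$, in any prescribed nonempty open set, such that $A\setminus B\notin\mathcal J$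
for every $B\in\mathcal A(x)$. Otherwise $\mathbf{II}$ could wait until $\mathbf I$ enters the open
set, remove a suitable $B$, and win on the rest. Lebesgue's density theorem then yields a set
$S\subseteq A$, still not in $\mathcal J$, and a segment in direction $x$ such that, whenever the
segment is attached to a point of $S$, most of it lies in $A$. Repeating this with $S$ in place of
$A$, we obtain nested sets and ever higher-dimensional cubes, each with more than half of its measure
in $A$. In the limit there is one sequence $(x_n)$ with dense range and one infinite-dimensional cube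
at least half of which lies in $A$, contrary to (4).

Section~\ref{sec:easy} contains the easy implications, and Section~\ref{sec:ideal} studies
$\mathcal J$. Section~\ref{sec:closed} carries out the argument for closed $A$, where the passage to
the limit is immediate. Section~\ref{sec:fusion} treats Borel sets, for which the limit must be kept
inside $A$, and finishes Theorem~\ref{thm:main}. Section~\ref{sec:general} proves
Theorem~\ref{thm:general}. We work in ZFC. Throughout, $X$ is a separable real Banach space different
from $\{0\}$; no proof uses that $X$ is infinite-dimensional.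

\section{Strategies and the easy implications}\label{sec:easy}

If $\mathbf{II}$ follows a strategy, his earlier answers are determined by it and by the vectors
played so far. So we may describe a strategy for $\mathbf{II}$ by a function $F$ with
$F(x_1,\dots,x_n)\in\mathcal A(x_n)$; conversely, such a function is a strategy that ignores
$A_1,\dots,A_{n-1}$. It is winning in $\mathsf G_Y$ on $A$ iff
\[
A\subseteq\bigcup_{n}F(x_1,\dots,x_n)\qquad\text{for all }(x_n)\in Y .
\]
Thus (1) of Theorem~\ref{thm:main} says that, in the definition of an Aronszajn-null set, $B_n$ can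
be chosen as a function of $x_1,\dots,x_n$ alone.

Given $x_i\in X^*$ and $c_i>0$ we write
\[
T_n(t)=\sum_{i\le n}c_it_ix_i,\qquad T(t)=\sum_{i}c_it_ix_i\qquad(t\in[0,1]^{\mathbb N}),
\]
the second when $\sum_ic_i\|x_i\|<\infty$. The series then converges uniformly, since $X$ is
complete, so $T$ is continuous. As $T_n(t)$ depends only on $t_1,\dots,t_n$, we also regard $T_n$
as a function on $[0,1]^n$.

\begin{lemma}\label{lem:easy}
For arbitrary $Y\subseteq(X^*)^{\mathbb N}$ and $A\subseteq X$, the conditions of
Theorem~\ref{thm:general} satisfy
\textup{(i)}$\Rightarrow$\textup{(ii)}$\Rightarrow$\textup{(iii)}$\Rightarrow$\textup{(iv)}.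
Here ``$P\{\dots\}=0$'' means that the set is contained in a Borel set of $P$-measure zero.
\end{lemma}

\begin{proof}
(i)$\Rightarrow$(ii). If both players had winning strategies, the play in which both are followed
would be won by both.

(ii)$\Rightarrow$(iii). If (iii) fails for $(x_n)\in Y$, then $\mathbf I$ wins by playing
$x_1,x_2,\dots$ regardless of the answers.

(iii)$\Rightarrow$(iv). Let $(x_n)\in Y$, $p$, $c_n$ be as in (iv), and let
$A\subseteq\bigcup_nB_n$ with $B_n\in\mathcal A(x_n)$. Fix $n$. The set $\{t:p+T(t)\in B_n\}$ is
Borel. If all $t_i$ with $i\ne n$ are held fixed and $a=p+\sum_{i\ne n}c_it_ix_i$, then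
$\{s\in\mathbb R:a+sx_n\in B_n\}$ has measure zero. As $c_n>0$, so has the set of
$t_n\in[0,1]$ with $a+c_nt_nx_n\in B_n$. By Fubini, $P\{t:p+T(t)\in B_n\}=0$. Now take the union
over $n$.
\end{proof}

For $Y=Y_{\mathrm d}$ and Borel $A$, the conditions (i)--(iv) are (1)--(4) of
Theorem~\ref{thm:main}. So that theorem will follow from (4)$\Rightarrow$(1).

\section{The sets on which II wins}\label{sec:ideal}

A \emph{$\sigma$-ideal} will always mean a family of Borel subsets of $X$ that contains $\emptyset$
and is closed under Borel subsets and countable unions. Let $\mathcal J$ be the family of Borel sets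
$S\subseteq X$ such that $\mathbf{II}$ has a winning strategy in $\mathsf G(\mathcal A)$ on $S$.

\begin{lemma}\label{lem:ideal}
$\mathcal J$ is a $\sigma$-ideal.
\end{lemma}

\begin{proof}
A strategy that wins on $S$ wins on its subsets, and any strategy wins on $\emptyset$. If $F_i$ wins
on $S_i$ for each $i\in\mathbb N$, then
$F(x_1,\dots,x_n)=\bigcup_iF_i(x_1,\dots,x_n)$ is in $\mathcal A(x_n)$, because $\mathcal A(x_n)$ is
closed under countable unions, and $F$ wins on $\bigcup_iS_i$.
\end{proof}

Suppose $S\notin\mathcal J$. We look for a direction $x$ in which the largeness of $S$ can be felt: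
removing a set from $\mathcal A(x)$ should leave a set outside $\mathcal J$. Since the directions
chosen in the course of the proof must in the end be dense, we need such an $x$ in every prescribed
open set. This is available because $\mathbf I$ must enter that open set at some time, and because
what he has played before does not help him.

\begin{lemma}[Localization]\label{lem:local}
Let $S\subseteq X$ be Borel, $S\notin\mathcal J$, and let $U\subseteq X$ be nonempty and open. Then
there is $x\in U\setminus\{0\}$ such that $S\setminus B\notin\mathcal J$ for every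
$B\in\mathcal A(x)$.
\end{lemma}

\begin{proof}
Suppose not. For each $x\in U\setminus\{0\}$ choose $B_x\in\mathcal A(x)$ with
$S\setminus B_x\in\mathcal J$ and a winning strategy $F_x$ for $\mathbf{II}$ on $S\setminus B_x$. Let
$\mathbf{II}$ answer $\emptyset$ as long as $\mathbf I$ stays outside $U$. When $\mathbf I$ plays the
first vector $x_m\in U$, let $\mathbf{II}$ answer $B_{x_m}$. From then on, let $\mathbf{II}$ follow
$F_{x_m}$, as if the game had started with $x_{m+1}$. Formally,
\[
F(x_1,\dots,x_n)=
\begin{cases}
\emptyset&\text{if no $x_j$ with $j\le n$ is in $U$},\\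
B_{x_n}&\text{if $n$ is the first index with $x_n\in U$},\\
F_{x_m}(x_{m+1},\dots,x_n)&\text{if $m<n$ is the first index with $x_m\in U$}.
\end{cases}
\]
Let $\{x_n:n\in\mathbb N\}$ be dense. Then there is a first $m$ with $x_m\in U$. The set
$\{x_n:n>m\}$ is still dense, because at most finitely many points have been removed and $X$ has no
isolated points. Hence the answers after the $m$th inning cover $S\setminus B_{x_m}$, and the $m$th
answer is $B_{x_m}$. So $F$ wins on $S$, a contradiction.
\end{proof}

\section{One step, and the case of closed sets}\label{sec:closed}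

The next lemma turns ``$S\setminus B$ is large for every $B\in\mathcal A(x)$'' into a positive
statement about segments. We formulate it for an arbitrary $\sigma$-ideal, since
Section~\ref{sec:general} will need many of them.

\begin{lemma}[One step]\label{lem:step}
Let $\mathcal K$ be a $\sigma$-ideal, let $S\subseteq X$ be Borel and $x\in X^*$, and assume that
$S\setminus B\notin\mathcal K$ for every $B\in\mathcal A(x)$. Let $\varepsilon\in(0,1)$ and
$\delta>0$.
\begin{enumerate}
\item[(a)] There are $c\in(0,1]$ and a Borel set $S'\subseteq S$ such that $S'\notin\mathcal K$,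
$c\|x\|\le\delta$, $\operatorname{diam}S'\le\delta$, and
\[
\lambda\{s\in[0,1]:q+scx\in S\}\ge1-\varepsilon\qquad\text{for every }q\in S'.
\]
\item[(b)] Let $c$ and $S'$ be as in \textup{(a)}, $n\ge1$, $x_1,\dots,x_{n-1}\in X^*$,
$c_1,\dots,c_{n-1}>0$, $C\subseteq X$ Borel and $\theta\ge0$, and suppose that
$\lambda^{n-1}\{t:q+T_{n-1}(t)\in C\}\ge\theta$ for every $q\in S$. Put $x_n=x$ and $c_n=c$. Then
$\lambda^n\{t:q+T_n(t)\in C\}\ge(1-\varepsilon)\theta$ for every $q\in S'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix an integer $j_0\ge0$ with $2^{-j_0}\|x\|\le\delta$. For $j\ge j_0$ let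
\[
\varphi_j(q)=\lambda\{s\in[0,1]:q+s2^{-j}x\in S\},\qquad
S^j=\{q\in S:\varphi_j(q)\ge1-\varepsilon\}.
\]
The set of $(q,s)$ with $q+s2^{-j}x\in S$ is Borel, so $\varphi_j$ is a Borel function by Tonelli's
theorem, and $S^j$ is a Borel set. Let $B=S\setminus\bigcup_{j\ge j_0}S^j$ be the set of points that
fail at every scale.

We claim that $B\in\mathcal A(x)$. Fix $a\in X$ and let $L=\{t\in\mathbb R:a+tx\in S\}$. If
$a+tx\in B$, then $t\in L$, and $L$ occupies less than the proportion $1-\varepsilon$ of
$[t,t+2^{-j}]$ for every $j\ge j_0$. So $t$ is not a right density point of $L$. By the Lebesgue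
density theorem, almost every point of $L$ is a right density point of $L$, so the set of such $t$
is null. This proves the claim.

By hypothesis $\bigcup_{j\ge j_0}S^j=S\setminus B\notin\mathcal K$. Since $\mathcal K$ is closed
under countable unions, $S^j\notin\mathcal K$ for some $j\ge j_0$. Put $c=2^{-j}$. As $X$ is
separable, $S^j$ is a countable union of Borel sets of diameter at most $\delta$. One of them is not
in $\mathcal K$; call it $S'$.

(b) Let $q\in S'$. The set of $t_n\in[0,1]$ with $q+c_nt_nx_n\in S$ has measure at least
$1-\varepsilon$. For each such $t_n$, the assumption, applied at the point $q+c_nt_nx_n$, says that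
the $(t_1,\dots,t_{n-1})$ with $q+c_nt_nx_n+T_{n-1}(t)\in C$ have measure at least $\theta$. Apply
Fubini.
\end{proof}

The new direction is thus used first: from $q\in S'$ one moves along $x_n$ into $S$, and from there
along the old directions into $C$. Iterating the lemma gives cubes of growing dimension, and the
following observation passes to the limit.

\begin{lemma}\label{lem:limit}
Let $x_i\in X^*$, $c_i>0$, $\sum_ic_i\|x_i\|<\infty$, $p_n\to p$ in $X$, and let $C\subseteq X$ be
closed. If $P\{t:p_n+T_n(t)\in C\}\ge\theta$ for all large $n$, then $P\{t:p+T(t)\in C\}\ge\theta$.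
\end{lemma}

\begin{proof}
By the reverse Fatou lemma, the set of $t$ with $p_n+T_n(t)\in C$ for infinitely many $n$ has
measure at least $\theta$. For each such $t$ we have $p+T(t)\in C$, since
$p_n+T_n(t)\to p+T(t)$ and $C$ is closed.
\end{proof}

Throughout we use the constants
\[
\theta_n=\tfrac12+2^{-n-1}\quad(n\ge0),\qquad \varepsilon_n=2^{-n-2}\quad(n\ge1).
\]
Then $\theta_0=1$ and $\frac12<\theta_n\le1$, and therefore
\begin{equation}\label{eq:theta}
(1-\varepsilon_n)\theta_{n-1}\ge\theta_{n-1}-2^{-n-2}>\theta_{n-1}-2^{-n-1}=\theta_n
\qquad(n\ge1).
\end{equation}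

\begin{proposition}\label{prop:closed}
\textup{(4)}$\Rightarrow$\textup{(1)} in Theorem~\ref{thm:main} holds for closed $A$.
\end{proposition}

\begin{proof}
Suppose that $A$ is closed and $A\notin\mathcal J$. Let $(U_n)_{n\ge1}$ be a base of nonempty open
sets.

\emph{The first two steps.} By Lemma~\ref{lem:local} there is $x_1\in U_1\setminus\{0\}$ with
$A\setminus B\notin\mathcal J$ for all $B\in\mathcal A(x_1)$. Lemma~\ref{lem:step}(a) gives $c_1$
and $S_1\subseteq A$, $S_1\notin\mathcal J$, such that for $q\in S_1$ the proportion of the segment
$\{q+c_1t_1x_1:0\le t_1\le1\}$ that lies in $A$ is at least $1-\varepsilon_1$. Since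
$S_1\notin\mathcal J$, we can do the same with $S_1$ in place of $A$ and $U_2$ in place of $U_1$. We
get $x_2\in U_2\setminus\{0\}$, $c_2$, and $S_2\subseteq S_1$, $S_2\notin\mathcal J$, such that for
$q\in S_2$ the proportion of the segment $\{q+c_2t_2x_2:0\le t_2\le1\}$ that lies in $S_1$ is at
least $1-\varepsilon_2$. From each point of $S_1$ reached in this way, at least the proportion
$1-\varepsilon_1$ of the segment in direction $x_1$ lies in $A$. So $q+c_1t_1x_1+c_2t_2x_2\in A$ for
a set of $(t_1,t_2)$ of measure at least $(1-\varepsilon_1)(1-\varepsilon_2)$.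

\emph{All steps.} Continuing from $S_0=A$ with $\varepsilon=\varepsilon_n$ and $\delta=2^{-n}$ in
the $n$th step, we obtain $x_n\in U_n\setminus\{0\}$, $c_n\in(0,1]$ with $c_n\|x_n\|\le2^{-n}$, and
sets $S_n\subseteq S_{n-1}$ outside $\mathcal J$ with $\operatorname{diam}S_n\le2^{-n}$. By
Lemma~\ref{lem:step}(b) with $C=A$, by \eqref{eq:theta} and by induction,
\[
\lambda^n\{t:q+T_n(t)\in A\}\ge\theta_n\qquad\text{for }q\in S_n .
\]
For $n=0$ this says only that $q\in A$ for $q\in S_0$.

\emph{The limit.} Since $\emptyset\in\mathcal J$, we may choose $p_n\in S_n$. The sequence $(p_n)$ is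
Cauchy; let $p$ be its limit. Lemma~\ref{lem:limit} with $C=A$ and $\theta=\frac12$ gives
$P\{t:p+T(t)\in A\}\ge\frac12$. The range of $(x_n)$ meets every $U_n$, so it is dense. This
contradicts (4). Hence $A\in\mathcal J$, which is (1).
\end{proof}

It is essential that $S_n\notin\mathcal J$, and not merely that $S_n$ is nonempty: this is what lets
us choose the next direction.

\section{Fusion inside a Borel set}\label{sec:fusion}

For Borel $A$ the argument breaks down only at the limit: $p_n+T_n(t)\in A$ for infinitely many $n$
does not give $p+T(t)\in A$. One would like to replace $A$ by a compact subset. But the distribution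
of $p+T$, which decides which compact subsets of $A$ are large, is known only at the end, and $p$
and the $p_n$ vary over sets that are still shrinking. So the compact set has to be built along with
the cubes. We write $A$ as a continuous image of a closed set of sequences of natural numbers. In
the $n$th step we put a bound on the $n$th term of these sequences, at a small cost in measure, and
pass to those $q$ for which one common bound works.

\subsection{Approximating a Borel set from inside}

Let $A\subseteq X$ be a nonempty Borel set. There are a closed set $D\subseteq\mathbb N^{\mathbb N}$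
and a continuous bijection $f:D\to A$ \cite[13.7]{Ke}. By the Lusin--Souslin theorem
\cite[15.1]{Ke}, injective continuous maps send Borel sets to Borel sets. This is why we insist on a
bijection: for $b_1,\dots,b_n\in\mathbb N$ the sets
\[
A[b_1,\dots,b_n]=f(\{\sigma\in D:\sigma_i\le b_i\text{ for }i\le n\}),\qquad A[\,]=A,
\]
are then Borel. As $b\to\infty$, the sets $A[b_1,\dots,b_{n-1},b]$ increase to
$A[b_1,\dots,b_{n-1}]$.

\begin{lemma}\label{lem:compact}
For $b\in\mathbb N^{\mathbb N}$ the set $K=\bigcap_m\overline{A[b_1,\dots,b_m]}$ is a compact subset
of $A$.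
\end{lemma}

\begin{proof}
The set $D_b=\{\sigma\in D:\sigma_i\le b_i\text{ for all }i\}$ is compact, so it suffices to show
that $K=f(D_b)$. The inclusion $f(D_b)\subseteq K$ holds because
$f(D_b)\subseteq A[b_1,\dots,b_m]$ for all $m$.

Let $z\in K$. For a finite sequence $s$ let $N_s$ be the set of $\sigma\in\mathbb N^{\mathbb N}$ that
extend $s$. For each $m$, the set $A[b_1,\dots,b_m]$ is the union of the finitely many sets
$f(D\cap N_s)$ with $s\in\prod_{i\le m}\{1,\dots,b_i\}$, so $z\in\overline{f(D\cap N_s)}$ for at
least one of these $s$. The $s$ with this property, for all $m$, form a tree that is infinite and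
finitely branching. By K\"onig's lemma there is $\sigma$ with $\sigma_i\le b_i$ for all $i$ and
$z\in\overline{f(D\cap N_{\sigma|m})}$ for all $m$, where $\sigma|m=(\sigma_1,\dots,\sigma_m)$. In
particular $D\cap N_{\sigma|m}\ne\emptyset$ for all $m$, so $\sigma\in D$ since $D$ is closed, and
hence $\sigma\in D_b$. By continuity of $f$ at $\sigma$, the diameters of the sets
$\overline{f(D\cap N_{\sigma|m})}$ tend to $0$. All of them contain both $z$ and $f(\sigma)$. So
$z=f(\sigma)\in f(D_b)$.
\end{proof}

\subsection{The fusion lemma}

In Section~\ref{sec:closed} the only information carried from one step to the next, besides the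
sets and cubes themselves, was the number of the step, which told us which $U_n$ to enter. For other
payoff sets more has to be remembered. We therefore allow a set $H$ of ``states'', each with its own
$\sigma$-ideal, and a set $E$ of permitted ``transitions'' $(h,x,h')$: from state $h$ one may move in
direction $x$ to state $h'$.

\begin{lemma}[Fusion]\label{lem:fusion}
Let $H$ be a set, let $\mathcal J_h$ $(h\in H)$ be $\sigma$-ideals, and let
$E\subseteq H\times X^*\times H$ be such that
\begin{enumerate}
\item[$(*)$] if $h\in H$ and $S\subseteq X$ is Borel with $S\notin\mathcal J_h$, then there is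
$(h,x,h')\in E$ such that $S\setminus B\notin\mathcal J_{h'}$ for every $B\in\mathcal A(x)$.
\end{enumerate}
Let $A\subseteq X$ be Borel and $h_0\in H$ with $A\notin\mathcal J_{h_0}$. Then there are
$(h_{n-1},x_n,h_n)\in E$ with $X\notin\mathcal J_{h_n}$ $(n\ge1)$, $p\in X$, $c_n\in(0,1]$ with
$\sum_nc_n\|x_n\|<\infty$, and a compact $K\subseteq A$ such that
\[
P\Big\{t:p+\sum_nc_nt_nx_n\in K\Big\}\ge\tfrac12 .
\]
\end{lemma}

\begin{proof}
Since $\emptyset\in\mathcal J_{h_0}$, the set $A$ is nonempty. Let $D$, $f$ and $A[b_1,\dots,b_n]$ be
as above. We construct $h_n$ and Borel sets $S_n$ $(n\ge0)$, and $x_n,c_n,b_n$ $(n\ge1)$, such that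
\begin{enumerate}
\item[(a)] $S_n\notin\mathcal J_{h_n}$;
\item[(b)] for $n\ge1$: $(h_{n-1},x_n,h_n)\in E$, $S_n\subseteq S_{n-1}$ and
$\operatorname{diam}S_n\le2^{-n}$;
\item[(c)] for $n\ge1$: $0<c_n\le1$ and $c_n\|x_n\|\le2^{-n}$;
\item[(d)] $\lambda^n\{t\in[0,1]^n:q+T_n(t)\in A[b_1,\dots,b_n]\}\ge\theta_n$ for every $q\in S_n$.
\end{enumerate}
Let $S_0=A$. With the given $h_0$, (a) holds by assumption, and (d) says that $q\in A$ for
$q\in S_0$.

\emph{The step from $n-1$ to $n$.} Apply $(*)$ to $h_{n-1}$ and $S_{n-1}$ to get
$(h_{n-1},x_n,h_n)\in E$ with $S_{n-1}\setminus B\notin\mathcal J_{h_n}$ for all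
$B\in\mathcal A(x_n)$. Lemma~\ref{lem:step}(a), with $\mathcal K=\mathcal J_{h_n}$, $S=S_{n-1}$,
$x=x_n$, $\varepsilon=\varepsilon_n$ and $\delta=2^{-n}$, gives $c_n$ as in (c) and a Borel set
$S'\subseteq S_{n-1}$ with $S'\notin\mathcal J_{h_n}$ and $\operatorname{diam}S'\le2^{-n}$. By
Lemma~\ref{lem:step}(b) with $C=A[b_1,\dots,b_{n-1}]$, by (d) for $n-1$, and by \eqref{eq:theta},
\[
\lambda^n\{t:q+T_n(t)\in A[b_1,\dots,b_{n-1}]\}\ge(1-\varepsilon_n)\theta_{n-1}>\theta_n
\qquad\text{for every }q\in S'.
\]
The inequality is strict, so continuity of measure from below gives, for each $q\in S'$, some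
$b\in\mathbb N$ with
\begin{equation}\label{eq:b}
\lambda^n\{t:q+T_n(t)\in A[b_1,\dots,b_{n-1},b]\}\ge\theta_n .
\end{equation}
For each $b$ the set of $q\in S'$ that satisfy \eqref{eq:b} is Borel by Tonelli. These countably many
sets cover $S'\notin\mathcal J_{h_n}$, so for some $b$, which we call $b_n$, this set is not in
$\mathcal J_{h_n}$. Let $S_n$ be this set. Then (a)--(d) hold for $n$.

\emph{The limit.} By (a), $S_n\ne\emptyset$, and $X\notin\mathcal J_{h_n}$, since a $\sigma$-ideal
that contains $X$ contains every Borel set. Choose $p_n\in S_n$. By (b) the sequence $(p_n)$ is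
Cauchy; let $p$ be its limit. Let $C_m=\overline{A[b_1,\dots,b_m]}$ and $K=\bigcap_mC_m$, a compact
subset of $A$ by Lemma~\ref{lem:compact}. Fix $m$. For $n\ge m$ we have
$A[b_1,\dots,b_n]\subseteq C_m$, so (d) gives
\[
P\{t:p_n+T_n(t)\in C_m\}\ge\theta_n>\tfrac12 .
\]
By (c), $\sum_nc_n\|x_n\|<\infty$, so Lemma~\ref{lem:limit} yields $P\{t:p+T(t)\in C_m\}\ge\frac12$.
This holds for every $m$, and the sets $C_m$ decrease to $K$. Hence
$P\{t:p+T(t)\in K\}\ge\frac12$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

By Lemma~\ref{lem:easy} it remains to prove (4)$\Rightarrow$(1). Suppose that $A$ is Borel and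
$A\notin\mathcal J$. Let $(U_n)_{n\ge1}$ enumerate a countable base of nonempty open sets. Apply
Lemma~\ref{lem:fusion} with
\[
H=\{0,1,2,\dots\},\qquad \mathcal J_n=\mathcal J\ \text{ for all }n,\qquad
E=\{(n-1,x,n):n\ge1,\ x\in U_n\setminus\{0\}\},
\]
and $h_0=0$. The $\mathcal J_n$ are $\sigma$-ideals by Lemma~\ref{lem:ideal}, and $(*)$ is
Lemma~\ref{lem:local}. We obtain $x_n\in U_n\setminus\{0\}$ for all $n$, so $(x_n)$ has dense range,
together with $p$ and $c_n>0$ such that $\sum_nc_n\|x_n\|<\infty$ and
$P\{t:p+\sum_nc_nt_nx_n\in A\}\ge\frac12$. This contradicts (4). So $A\in\mathcal J$, which is (1).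
\qed

\section{Other payoff sets}\label{sec:general}

We now prove Theorem~\ref{thm:general}. By Lemma~\ref{lem:easy} only (iv)$\Rightarrow$(i) and the
last assertion need proof.

Two features of the dense sequences are lost for general $Y$. First, a finite beginning of a play can
no longer be forgotten, so the $\sigma$-ideal must depend on the position. Second, $(x_n)\in Y$ is a
statement about the infinite sequence, and we must make sure that the sequence produced by fusion
satisfies it. For this we ask $\mathbf I$ to play, along with $x_n$, the terms $k_n$ of a witness for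
$(x_n)\in Y$ in \eqref{eq:R}. If $(k_n)$ is not a witness, in particular if $(x_n)\notin Y$, then
this comes to light at a finite stage. The additional information may help $\mathbf{II}$, but at the
end he can do without it, because for each $n$ there are only countably many possibilities for
$(k_1,\dots,k_n)$, and he can take the union of the corresponding answers.

\subsection{Analytic sets of sequences}

We show that every analytic $Y\subseteq(X^*)^{\mathbb N}$ has the form \eqref{eq:R}. The space
$(X^*)^{\mathbb N}$ is Polish, since $X^*$ is open in $X$. Let $Y$ be the projection of a closed set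
$C\subseteq(X^*)^{\mathbb N}\times\mathbb N^{\mathbb N}$, and let $R$ be the set of all finite
sequences $(x_1,k_1,\dots,x_n,k_n)$, $n\ge1$, that come from some pair $((x_j),(k_j))\in C$. If
$(x_j)\in Y$, then any $(k_j)$ with $((x_j),(k_j))\in C$ is a witness in \eqref{eq:R}. Conversely,
let $((x_j),(k_j))$ be a pair such that $(x_1,k_1,\dots,x_n,k_n)\in R$ for all $n\ge1$. Then for each
$n$ some element of $C$ agrees with the pair in the first $n$ coordinates. So the pair is a limit of
elements of $C$ and belongs to $C$, and $(x_j)\in Y$. Hence \eqref{eq:R} holds. (For $Y=\emptyset$ we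
get $R=\emptyset$.)

\subsection{Borel $A$ and $Y$ given by $R$}

A \emph{state} is a finite sequence $h=(x_1,k_1,\dots,x_n,k_n)$ with $n\ge0$, $x_j\in X^*$ and
$k_j\in\mathbb N$. For a Borel set $S$ let $\mathsf G_h(S)$ be the following game that starts from
$h$. For $j=n+1,n+2,\dots$, player $\mathbf I$ plays $(x_j,k_j)\in X^*\times\mathbb N$, and
$\mathbf{II}$ replies with $A_j\in\mathcal A(x_j)$. Player $\mathbf I$ wins iff
\[
(x_1,k_1,\dots,x_m,k_m)\in R\ \text{ for all }m\ge1\qquad\text{and}\qquad
S\not\subseteq\bigcup_{j>n}A_j .
\]
As in Section~\ref{sec:easy}, strategies for $\mathbf{II}$ may be taken to depend only on the moves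
of $\mathbf I$. Let $\mathcal J_h$ be the family of Borel $S$ such that $\mathbf{II}$ has a winning
strategy in $\mathsf G_h(S)$. The proof of Lemma~\ref{lem:ideal}, by unions of answers, shows that
$\mathcal J_h$ is a $\sigma$-ideal. Let $H$ be the set of states and
\[
E=\{(h,x,h^\frown(x,k)):h\in H,\ x\in X^*,\ k\in\mathbb N\},
\]
where $h^\frown(x,k)$ is $h$ followed by $x,k$.

\emph{Condition $(*)$ of Lemma~\ref{lem:fusion} holds.} Suppose that it fails for $h$ and
$S\notin\mathcal J_h$. Then for each $(x,k)\in X^*\times\mathbb N$ we can choose
$B_{x,k}\in\mathcal A(x)$ with $S\setminus B_{x,k}\in\mathcal J_{h^\frown(x,k)}$ and a winning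
strategy for $\mathbf{II}$ in $\mathsf G_{h^\frown(x,k)}(S\setminus B_{x,k})$. In $\mathsf G_h(S)$ let
$\mathbf{II}$ answer the first move $(x,k)$ of $\mathbf I$ with $B_{x,k}$ and then follow this
strategy. If the conditions involving $R$ are met, his later answers cover $S\setminus B_{x,k}$, and
hence all his answers together cover $S$. So $\mathbf{II}$ wins $\mathsf G_h(S)$, contradicting
$S\notin\mathcal J_h$.

\emph{If $A\notin\mathcal J_\emptyset$, then there are $(x_n)\in Y$, $p$ and $c_n$ as in
\textup{(iv)} and a compact $K\subseteq A$ with $P\{t:p+\sum_nc_nt_nx_n\in K\}\ge\frac12$.}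
Lemma~\ref{lem:fusion} with initial state $\emptyset$ gives $(x_n)$, $(k_n)$, states
$h_n=(x_1,k_1,\dots,x_n,k_n)$ with $X\notin\mathcal J_{h_n}$ for $n\ge1$, and $p$, $c_n$, $K$ with
this inequality. If $h_n\notin R$ for some $n\ge1$, then $\mathbf I$ can no longer win from $h_n$, so
$\mathbf{II}$ wins $\mathsf G_{h_n}(X)$ with any strategy, contradicting $X\notin\mathcal J_{h_n}$.
So $h_n\in R$ for all $n\ge1$, and $(k_n)$ witnesses $(x_n)\in Y$.

\emph{If $A\in\mathcal J_\emptyset$, then \textup{(i)} holds.} Let
$\Phi(x_1,k_1,\dots,x_n,k_n)\in\mathcal A(x_n)$ be a winning strategy for $\mathbf{II}$ in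
$\mathsf G_\emptyset(A)$, and put
\[
F(x_1,\dots,x_n)=\bigcup_{\kappa\in\mathbb N^n}\Phi(x_1,\kappa_1,\dots,x_n,\kappa_n)
\in\mathcal A(x_n).
\]
If $(x_n)\in Y$ with witness $k$, then
$A\subseteq\bigcup_n\Phi(x_1,k_1,\dots,x_n,k_n)\subseteq\bigcup_nF(x_1,\dots,x_n)$. So $F$ wins
$\mathsf G_Y$ on $A$.

\emph{Conclusion.} If (iv) holds, then $A\in\mathcal J_\emptyset$ by the second statement, and (i)
follows by the third. If (i) fails, then $A\notin\mathcal J_\emptyset$ by the third, and the second
provides $(x_n)$, $p$, $c_n$ and $K$. For this sequence, $P\{t:p+T(t)\in A\}\ge\frac12$. By the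
computation for (iii)$\Rightarrow$(iv) in Lemma~\ref{lem:easy}, $A\not\subseteq\bigcup_nB_n$ for all
$B_n\in\mathcal A(x_n)$. Hence $\mathbf I$ wins by playing $(x_n)$. This proves
Theorem~\ref{thm:general} for Borel $A$, including its last assertion.

\subsection{Analytic $A$ and analytic $Y$}

The fusion lemma needs Borel sets. We therefore enlarge $A$ to a Borel set without losing (iv), by a
reflection argument. In a standard Borel space, \emph{analytic} means analytic for one, equivalently
for every, Polish topology that generates the Borel sets. A \emph{coanalytic} set is the complement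
of an analytic set. A property $\Psi$ of subsets of $X$ is called \emph{$\Pi^1_1$ on $\Sigma^1_1$} if
for every standard Borel space $Z$ and every analytic $G\subseteq Z\times X$ the set
$\{z\in Z:\Psi(G_z)\}$ is coanalytic, where $G_z=\{y\in X:(z,y)\in G\}$. The First Reflection Theorem
\cite[35.10]{Ke} says that for such $\Psi$ every analytic set with property $\Psi$ is contained in a
Borel set with property $\Psi$.

Let $Y$ be analytic, and for $M\subseteq X$ let $\Psi(M)$ say that for all $(x_n)\in Y$, $p\in X$ and
$c_n>0$ with $\sum_nc_n\|x_n\|<\infty$ the set $\{t:p+\sum_nc_nt_nx_n\in M\}$ is $P$-null. We show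
that $\Psi$ is $\Pi^1_1$ on $\Sigma^1_1$. Let $Z$ be a standard Borel space and $G\subseteq Z\times X$
analytic. Consider the set of all $(z,(x_n),p,(c_n),t)$ in
$Z\times(X^*)^{\mathbb N}\times X\times\mathbb R^{\mathbb N}\times[0,1]^{\mathbb N}$ such that
\[
c_n>0\text{ for all }n,\qquad \sum_nc_n\|x_n\|<\infty,\qquad
\Big(z,\,p+\sum_nc_nt_nx_n\Big)\in G .
\]
The first two conditions define a Borel set. On it,
$(z,(x_n),p,(c_n),t)\mapsto(z,p+\sum_nc_nt_nx_n)$ is a Borel map, since its second component is the
pointwise limit of the partial sums. So the set under consideration is the preimage of an analytic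
set under a Borel map defined on a Borel set, and it is analytic. By the Kond\^o--Tugu\'e theorem
\cite[29.26]{Ke}, the set of $(z,(x_n),p,(c_n))$ for which its $t$-section has positive $P$-measure
is analytic. (These sections are analytic, hence measurable, so they are null if they do not have
positive measure. A section of positive measure is nonempty, so the first two conditions then hold.)
If we intersect with the analytic condition $(x_n)\in Y$ and project to $Z$, we obtain the set
$\{z:\neg\Psi(G_z)\}$, which is therefore analytic. So $\Psi$ is $\Pi^1_1$ on $\Sigma^1_1$.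

Now let $A$ be analytic and suppose that (iv), that is, $\Psi(A)$, holds. By reflection there is a
Borel set $A'\supseteq A$ with $\Psi(A')$. By the Borel case, $\mathbf{II}$ has a winning strategy in
$\mathsf G_Y$ on $A'$. The same strategy wins on $A\subseteq A'$, which is (i). This completes the
proof of Theorem~\ref{thm:general}. \qed

\begin{thebibliography}{9}

\bibitem{DT} Jakub Duda and Boaz Tsaban, ``Games in Banach spaces'', arXiv:math/0601556 (2006).

\bibitem{Ke} Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}

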